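# Rearranged series, moved densities, and nonmeager sets of permutations

## 1. One permutation acting on a series and on a set

Throughout, $\omega=\{0,1,2,\dots\}$, and $n\in\omega$ is identified with $\{0,\dots,n-1\}$. So $A\cap n$ is the part of $A$ below $n$, and $\pi[m]=\{\pi(0),\dots,\pi(m-1)\}$.

Take the alternating harmonic series $a_p=(-1)^p/(p+1)$, so $a_0=1$, $a_1=-\frac12$, $a_2=\frac13$, and so on. With $H_m=\sum_{j=1}^m \frac1j=\log m+\gamma+o(1)$, its first $2n$ terms add up to $H_{2n}-H_n\to\log 2$. Now list the indices in the order
$$0,\,2,\,1,\;\;4,\,6,\,3,\;\;8,\,10,\,5,\;\dots$$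
that is, $\pi(3i)=4i$, $\pi(3i+1)=4i+2$, $\pi(3i+2)=2i+1$: two positive terms, then one negative term. After $3n$ steps we have added
$$\sum_{j<2n}\frac1{2j+1}-\sum_{j=1}^n\frac1{2j}=\Big(H_{4n}-\tfrac12H_{2n}\Big)-\tfrac12H_n\;\longrightarrow\;\log4-\tfrac12\log2=\tfrac32\log2 .$$
The constants $\gamma$ cancel. The terms tend to $0$, so the partial sums between multiples of $3$ have the same limit. Thus $\pi$ changes the sum from $\log 2$ to $\frac32\log 2$.

The same permutation can be seen to act on a set. Let $E$ be the set of even numbers, of density $\frac12$. Then $\pi^{-1}[E]=\{i:\pi(i)\in E\}$ consists of the $i$ with $i\bmod 3\in\{0,1\}$, so it has density $\frac23$. The permutation $\pi^{-1}$ changes the density of $E$.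

But these two permutations miss many other targets.

* If $\sum a_p$ converges and $a_p=0$ for all odd $p$, then $\pi$ does nothing to the sum, because the even indices still appear in increasing order and only zeros are moved around them.
* If $d(A)=0$, then $d(\pi^{-1}[A])=0$. Indeed $\pi^{-1}(4i)=3i$, $\pi^{-1}(4i+2)=3i+1$, $\pi^{-1}(2i+1)=3i+2$, so $\pi^{-1}(q)\ge\frac34q-\frac12$ for every $q$. Hence $\pi^{-1}(q)<n$ forces $q<\frac43(n+\frac12)$, and $|\pi^{-1}[A]\cap n|$ is at most the number of elements of $A$ below $\frac43(n+1)$, which is $o(n)$.

So a single permutation is not enough to disturb every series or every set. How many permutations does it take to disturb every conditionally convergent series? How many to disturb every density? And is it the same number?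

## 2. The cardinals $\mathfrak{rr}$ and $\mathfrak{dd}$ and their common value

$\mathrm{Sym}(\omega)$ is the set of all permutations of $\omega$. The asymptotic density of $A\subseteq\omega$ is $d(A)=\lim_{n\to\infty}|A\cap n|/n$ when the limit exists. The lower and upper densities are the corresponding $\liminf$ and $\limsup$.

**Definition ($\mathfrak{dd}$).** The density number $\mathfrak{dd}$ is the least cardinality of a family $\Pi\subseteq\mathrm{Sym}(\omega)$ such that for every infinite and coinfinite $A\subseteq\omega$ that has a density, there is $\pi\in\Pi$ such that $\pi[A]$ does not have the same density: either $d(\pi[A])$ does not exist, or it exists and $d(\pi[A])\ne d(A)$.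

**Definition ($\mathfrak{rr}$).** The rearrangement number $\mathfrak{rr}$, of Blass, Brendle, Brian, Hamkins, Hardy and Larson, is the least cardinality of a family $\Pi\subseteq\mathrm{Sym}(\omega)$ such that for every conditionally convergent real series $\sum_na_n$ there is $\pi\in\Pi$ such that $\sum_na_{\pi(n)}$ does not converge to the same sum: it diverges or converges to a different sum.

It is known that $\mathfrak{rr}\le\mathfrak{dd}$. Whether equality is provable in ZFC, or $\mathfrak{rr}<\mathfrak{dd}$ is consistent, is a question from Christina Brech, Jörg Brendle, Márcio Telles, "Density cardinals", arXiv:2410.21102 (2024). The answer is that equality is provable, because both numbers equal a third. Let $\mathcal M$ be the ideal of meager sets. Then $\mathrm{non}(\mathcal M)$ is the least size of a nonmeager set of reals, and $\mathrm{cov}(\mathcal M)$ is the least number of meager sets that cover the reals. (Countable sets of reals are meager, and by Baire's theorem countably many meager sets do not cover the line, so both are uncountable.)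

**Theorem A.** $\mathfrak{rr}=\mathfrak{dd}=\mathrm{non}(\mathcal M)$. In particular $\mathfrak{rr}<\mathfrak{dd}$ is not consistent with ZFC.

**Theorem B.**

1. If $\Pi\subseteq\mathrm{Sym}(\omega)$ and $|\Pi|<\mathrm{non}(\mathcal M)$, there is an infinite $A$ with $d(A)=0$ and $d(\pi[A])=0$ for all $\pi\in\Pi$.
2. If $|\Pi|<\mathrm{non}(\mathcal M)$, $s\in\mathbb R$, and $\varphi:[0,\infty)\to[0,\infty)$ satisfies $\varphi(0)=0$ and $\varphi(t)/t\to0$ as $t\to0^+$, there is a conditionally convergent series $\sum a_n=s$ with $\sum_n\varphi(|a_n|)<\infty$ and $\sum_na_{\pi(n)}=s$ for all $\pi\in\Pi$.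
3. There is $\Pi$ with $|\Pi|=\mathrm{non}(\mathcal M)$ such that for every infinite coinfinite $A$ some $\pi\in\Pi$ gives $\pi[A]$ lower density $0$ and upper density $1$, and for every conditionally convergent $\sum a_n$ some $\pi\in\Pi$ makes the partial sums of $\sum a_{\pi(n)}$ have $\liminf=-\infty$ and $\limsup=+\infty$.

In part 2 one may take $\varphi(t)=t/\log(e+1/t)$ for $t>0$, so the series can be chosen with $\sum|a_n|\log^{-1}(e+1/|a_n|)<\infty$. The condition on $\varphi$ is sharp in the sense that $\varphi(t)=ct$ with $c>0$ is impossible: a conditionally convergent series has $\sum|a_n|=\infty$.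

**Theorem A follows from Theorem B.** If $|\Pi|<\mathrm{non}(\mathcal M)$, the set $A$ of part 1 is infinite, and it is coinfinite since $d(A)=0$. No $\pi\in\Pi$ changes its density, so $\mathfrak{dd}\ge\mathrm{non}(\mathcal M)$. Likewise part 2 gives $\mathfrak{rr}\ge\mathrm{non}(\mathcal M)$. The family in part 3 changes every density and every sum in question, so $\mathfrak{dd},\mathfrak{rr}\le\mathrm{non}(\mathcal M)$. Note that $\mathfrak{rr}\le\mathfrak{dd}$ is not used.

There is also a dual theorem, in which we count the targets instead of the permutations.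

**Theorem C.** Let $\mathfrak{dd}^\perp$ be the least size of a family $\mathcal A$ of infinite coinfinite sets having density such that every $\pi\in\mathrm{Sym}(\omega)$ satisfies $d(\pi[A])=d(A)$ for some $A\in\mathcal A$. Let $\mathfrak{rr}^\perp$ be the least size of a family of conditionally convergent series such that every $\pi$ preserves the sum of one of them. Then $\mathfrak{rr}^\perp=\mathfrak{dd}^\perp=\mathrm{cov}(\mathcal M)$.

**Conventions.** "Almost all $n$" means all but finitely many $n$. For $f,g\in\omega^\omega$ write $f\le^*g$ if $f(n)\le g(n)$ for almost all $n$. The bounding number $\mathfrak b$ is the least size of a family that is unbounded, meaning that no single $g$ satisfies $f\le^*g$ for all its members $f$. The dominating number $\mathfrak d$ is the least size of a family $\mathcal D$ such that every $f$ satisfies $f\le^*g$ for some $g\in\mathcal D$. We use the following published facts (Bartoszyński; see Bartoszyński–Judah, *Set Theory: On the Structure of the Real Line*, Theorems 2.4.1 and 2.4.7).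

* **(F1)** If $F\subseteq\omega^\omega$ and $|F|<\mathrm{non}(\mathcal M)$, there is $g\in\omega^\omega$ such that for every $f\in F$, $g(n)\ne f(n)$ for almost all $n$.
* **(F2)** There is $G\subseteq\omega^\omega$ with $|G|=\mathrm{cov}(\mathcal M)$ such that for each $f\in\omega^\omega$ some $g\in G$ has $g(n)\ne f(n)$ for almost all $n$.
* **(F3)** $\mathrm{cov}(\mathcal M)\le\mathfrak d$. Also, $\mathrm{non}(\mathcal M)$ and $\mathrm{cov}(\mathcal M)$ have the same value computed in any perfect Polish space, in particular in $\mathrm{Sym}(\omega)$.

To get a feeling for (F1), take $F=\{f_0,f_1,\dots\}$ countable: let $g(n)$ be the least number outside $\{f_0(n),\dots,f_n(n)\}$. Then $g(n)\ne f_i(n)$ for all $n\ge i$.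

## 3. Generic permutations destroy everything

The upper bounds come from Baire category in $\mathrm{Sym}(\omega)$. Its topology has as basic open sets $[s]=\{\pi:s\subseteq\pi\}$, where $s$ is a finite injection between subsets of $\omega$; each $[s]$ is nonempty, because a finite injection extends to a permutation. For instance, $s=\{(0,5),(3,1)\}$ gives all $\pi$ with $\pi(0)=5$ and $\pi(3)=1$. Since $\pi^{-1}{\restriction}n=\sigma$ says exactly that $\sigma^{-1}\subseteq\pi$, a condition on finitely many values of $\pi$ and of $\pi^{-1}$ defines an open set.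

**Lemma 1.** (a) For infinite coinfinite $A\subseteq\omega$, the set $G_A$ of $\pi$ such that $\pi[A]$ has lower density $0$ and upper density $1$ is comeager in $\mathrm{Sym}(\omega)$. (b) For conditionally convergent $\sum a_n$, the set $H_a$ of $\pi$ such that the partial sums of $\sum a_{\pi(n)}$ have $\liminf=-\infty$ and $\limsup=+\infty$ is comeager.

*Proof of (a).* **Step 1: open dense sets that force upper density $1$.** For $k\ge1$ let
$$U_k=\{\pi:\ |\pi[A]\cap n|>(1-\tfrac1k)\,n\text{ for some }n>k\}.$$
Since $\pi[A]\cap n=\{q<n:\pi^{-1}(q)\in A\}$ depends only on $\pi^{-1}{\restriction}n$, the set $U_k$ is open. For density, let $s$ be a finite injection and pick $n>k(|s|+1)$. Extend $s$ to a finite injection whose range contains $\{0,\dots,n-1\}$ by giving the elements of $n\setminus\mathrm{ran}(s)$ distinct preimages in $A\setminus\mathrm{dom}(s)$, which is infinite. Every permutation $\pi$ extending it has $|\pi[A]\cap n|\ge n-|s|$. As $|s|<n/k$, this exceeds $(1-\frac1k)n$, and $n>k$. So $[s]$ meets $U_k$.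

**Step 2: lower density $0$ by symmetry.** The same holds with $\omega\setminus A$, also infinite, in place of $A$; call the resulting open dense sets $U_k'$. Since $|\pi[\omega\setminus A]\cap n|=n-|\pi[A]\cap n|$, a $\pi$ in all $U_k'$ gives $\pi[A]$ lower density $0$, and a $\pi$ in all $U_k$ gives $\pi[A]$ upper density $1$. So $G_A\supseteq\bigcap_k(U_k\cap U_k')$ is comeager.

*Proof of (b).* **Step 3: open dense sets that force large partial sums.** Let $V_k=\{\pi:\sum_{i<m}a_{\pi(i)}>k\text{ for some }m\}$. It is open, because the $m$-th partial sum depends only on $\pi{\restriction}m$. For density, extend a given $s$ to a finite injection $t:\ell\to\omega$ with $\ell\in\omega$, and then put $t(\ell),t(\ell+1),\dots$ equal to new indices of positive terms until the partial sum exceeds $k$. This succeeds because the positive terms of a conditionally convergent series have infinite sum, and removing the finitely many indices in $\mathrm{ran}(t)$ does not change this. Every permutation extending the result is in $V_k$. Symmetrically, $V_k'=\{\pi:\sum_{i<m}a_{\pi(i)}<-k\text{ for some }m\}$ is open and dense. If $\pi$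 is in all $V_k$ and $V_k'$, its partial sums are unbounded above and below, so $\limsup=+\infty$ and $\liminf=-\infty$. Hence $H_a\supseteq\bigcap_k(V_k\cap V'_k)$ is comeager. $\square$

**Proof of Theorem B(3).** By (F3) there is a nonmeager $\Pi\subseteq\mathrm{Sym}(\omega)$ with $|\Pi|=\mathrm{non}(\mathcal M)$. A set disjoint from a comeager set is meager, so $\Pi$ meets every $G_A$ and every $H_a$. $\square$

What remains are the lower bounds: given fewer than $\mathrm{non}(\mathcal M)$ permutations, we must build a set and a series that survive all of them.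

## 4. Sparse supports, and the barrier at $\mathfrak b$

**Countably many permutations, a set.** Let $\Pi=\{\pi_0,\pi_1,\dots\}$ with $\pi_0=\mathrm{id}$. Choose $a_0<a_1<\cdots$ with $\pi_i(a_j)\ge2^j$ for all $i\le j$; this is possible since each $\pi_i$ sends only finitely many numbers below $2^j$. Let $A=\{a_j:j\in\omega\}$. If $\pi_i(a_j)<n$, then $j<i$ or $2^j<n$, so $|\pi_i[A]\cap n|\le i+1+\log_2n$ for $n\ge1$. Hence $d(\pi_i[A])=0$ for all $i$, including $d(A)=0$.

**Few permutations, a series.** The same idea for series is to put the nonzero terms so far apart that each $\pi\in\Pi$ eventually lists them in their original order. We carry this out in the generality needed later. From now on fix $\varphi$ as in Theorem B(2).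

**Lemma 2.** There are functions $f_\pi\in\omega^\omega$ ($\pi\in\mathrm{Sym}(\omega)$) and, for each $g\in\omega^\omega$, a conditionally convergent series $\sum_pa^g_p$ with $\sum_p\varphi(|a^g_p|)<\infty$, such that if $f_\pi\le^*g$, then $\sum_ia^g_{\pi(i)}=\sum_pa^g_p$.

*Proof.* **Step 1: measure how far $\pi$ mixes things.** Only finitely many $q$ satisfy $\pi^{-1}(q)\le\pi^{-1}(k)$, so we may let $f_\pi(k)$ be such that $\pi^{-1}(q)>\pi^{-1}(k)$ for all $q\ge f_\pi(k)$. In words: every index from $f_\pi(k)$ on is listed after $k$.

**Step 2: choose the sizes of the terms, so that $\sum\varphi$ converges although the sum of the sizes diverges.** Since $\varphi(t)/t\to0$, choose $t_n\in(0,1]$ decreasing to $0$ with $\varphi(t_n)\le2^{-n}t_n$. Let $(v_j)$ list each $t_n$ exactly $\lceil1/t_n\rceil$ times, in nonincreasing order. Then $v_j\to0$ monotonically, each $n$ contributes at least $1$ to $\sum v_j$, so $\sum v_j=\infty$, and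
$$\sum_j\varphi(v_j)\le\sum_n\Big(1+\frac1{t_n}\Big)2^{-n}t_n=\sum_n2^{-n}(t_n+1)<\infty .$$

**Step 3: place the terms with gaps given by $g$.** Let $c_0=0$, $c_{j+1}=c_j+g(c_j)+1$, put $a^g_{c_j}=(-1)^jv_j$, and $a^g_p=0$ for all other $p$. By Leibniz's test the series converges, and $\sum_p|a^g_p|=\sum_jv_j=\infty$. Since $\varphi(0)=0$, also $\sum_p\varphi(|a^g_p|)=\sum_j\varphi(v_j)<\infty$.

**Step 4: check that $\pi$ keeps the sum.** Let $f_\pi\le^*g$. As $c_j\to\infty$, there is $J$ with $f_\pi(c_j)\le g(c_j)<c_{j+1}$ for $j\ge J$, and so $\pi^{-1}(c_j)<\pi^{-1}(c_{j+1})$ for $j\ge J$. Thus in the $\pi$-arrangement the $c_j$ with $j\ge J$ appear in increasing order. Once $m$ is so large that $c_0,\dots,c_{J-1}\in\pi[m]$, we have $\{j:c_j\in\pi[m]\}=\{0,\dots,l-1\}$ for some $l=l(m)$. Hence $\sum_{i<m}a^g_{\pi(i)}=\sum_{j<l(m)}(-1)^jv_j$. Since $l(m)\to\infty$ as $m\to\infty$, these partial sums tend to $\sum_pa^g_p$. $\square$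

If $|\Pi|<\mathfrak b$, some $g$ satisfies $f_\pi\le^*g$ for all $\pi\in\Pi$, and $a^g$ survives all of $\Pi$. For countable $\Pi$ this $g$ is explicit: $g(n)=\max_{i\le n}f_{\pi_i}(n)$.

**Where this stops.** The mechanism of Lemma 2, an infinite set $C=\{c_0<c_1<\cdots\}$ on which every $\pi\in\Pi$ eventually keeps the order, already breaks down for some family of at most $\mathfrak b$ permutations. Let $\mathcal B$ be an unbounded family of size $\mathfrak b$ consisting of strictly increasing functions (replace members of any unbounded family by larger, strictly increasing functions). For $\beta\in\mathcal B$ let $i_0=0$, $i_{k+1}=\beta(i_k)+1$, and let $\pi_\beta$ reverse each interval $[i_k,i_{k+1})$; these intervals are nonempty because $\beta(x)\ge x$. Suppose that for every $\beta\in\mathcal B$ there is $J$ with $\pi_\beta^{-1}(c_j)<\pi_\beta^{-1}(c_{j+1})$ for $j\ge J$. Two elements of $C$ in one interval have their order reversed, so every interval starting after $c_J$ contains at most one element of $C$. Let $g(x)$ be the third element of $C$ above $x$. For large $x$, say $x\in[i_k,i_{k+1})$, at most one element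 of $C$ above $x$ lies in this interval and at most one in the next, so
$$g(x)\ge i_{k+2}>\beta(i_{k+1})>\beta(x).$$
Hence $\beta\le^*g$ for every $\beta\in\mathcal B$, a contradiction.

So when $\mathfrak b\le|\Pi|<\mathrm{non}(\mathcal M)$ we have to allow the permutations to reshuffle the nonzero terms forever, and use (F1) instead of a dominating function. Fact (F1) says that we can make infinitely many choices $g(0),g(1),\dots$ such that each $\pi\in\Pi$, which forbids one value at each stage, is disobeyed only finitely often. The plan is to describe sets and series by choices such that each permutation forbids only *few* values at each stage.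

## 5. From one forbidden value to $h(n)$ forbidden values

**Definition.** Let $h:\omega\to\omega\setminus\{0\}$. An *$h$-slalom* is a function $S$ assigning to each $n\in\omega$ a finite set $S(n)\subseteq\omega$ with $|S(n)|\le h(n)$. A function $y\in\omega^\omega$ *evades* $S$ if $y(n)\notin S(n)$ for almost all $n$.

For example, $S(n)=\{0,\dots,n\}$ is an $h$-slalom for $h(n)=n+1$, and $y$ evades it exactly when $y(n)>n$ for almost all $n$.

Let us try $h=2$. A slalom forbids two values $s^n_0,s^n_1$ at stage $n$, but (F1) handles only one. So spend two coordinates of $g$ on stage $n$: let $y(n)$ be a code for the pair $(g(2n),g(2n+1))$. If the *first* entry of the pair differs from the first entry of the pair coded by $s_0^n$, then $y(n)\ne s^n_0$. If the *second* entry differs from the second entry of the pair coded by $s^n_1$, then $y(n)\ne s^n_1$. Each coordinate of $g$ has to avoid a single value.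

**Lemma 3.** For each $h$ there are maps $S\mapsto f_S$ (from $h$-slaloms to $\omega^\omega$) and $g\mapsto y_g$ (from $\omega^\omega$ to $\omega^\omega$) such that if $g(n)\ne f_S(n)$ for almost all $n$, then $y_g$ evades $S$. Hence:

* (a) any fewer than $\mathrm{non}(\mathcal M)$ $h$-slaloms are evaded by a single $y$;
* (b) there is $Y\subseteq\omega^\omega$ with $|Y|\le\mathrm{cov}(\mathcal M)$ such that each $h$-slalom is evaded by some $y\in Y$.

*Proof.* **Step 1: define the maps.** Partition $\omega$ into consecutive intervals $I_n$ with $|I_n|=h(n)$. Each $\omega^{I_n}$ is countably infinite, so fix bijections $e_n:\omega\to\omega^{I_n}$. Given $S$, choose numbers $s^n_j$ ($j<h(n)$), repetitions allowed, with $S(n)\subseteq\{s^n_j:j<h(n)\}$, and set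
$$f_S(\min I_n+j)=e_n(s^n_j)(\min I_n+j)\quad(j<h(n)),\qquad y_g(n)=e_n^{-1}(g{\restriction}I_n).$$

**Step 2: verify that being different transfers to evading.** If $y_g(n)\in S(n)$, say $y_g(n)=s^n_j$, then $g{\restriction}I_n=e_n(s^n_j)$, so $g$ and $f_S$ agree at $\min I_n+j\in I_n$. If this happened for infinitely many $n$, then $g$ and $f_S$ would agree at infinitely many places, as the $I_n$ are disjoint.

**Step 3: apply the two facts.** For (a), apply (F1) to the family of all $f_S$ to get $g$, and take $y=y_g$. For (b), take $Y=\{y_g:g\in G\}$ with $G$ from (F2). $\square$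

## 6. A set that survives: one point in each column

Choose a bijection $\theta:\omega\times\omega\to\omega$, for instance $\theta(n,x)=2^n(2x+1)-1$. Think of $\{n\}\times\omega$ as the $n$-th column of a grid, and for $y\in\omega^\omega$ let
$$A_y=\theta[\{(n,y(n)):n\in\omega\}].$$
This is an infinite set, with one point per column. The composition $\pi\circ\theta$ numbers the points of the grid, and $\pi[A_y]$ is the set of numbers given to the points of the graph of $y$. We want the graph to be rare among the first $m$ points. If a point of the graph has many points of its own column numbered before it, then it is paid for by them. So in column $n$ it is enough to forbid the first few points in the numbering by $\pi\circ\theta$, and the phrase "first few" can grow slowly with $n$.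

**Lemma 4.** Let $h_1(n)=n+1$. There are $h_1$-slaloms $S_\pi$ ($\pi\in\mathrm{Sym}(\omega)$) such that if $y$ evades $S_\pi$, then $d(\pi[A_y])=0$.

*Proof.* **Step 1: define the slalom.** Let $S_\pi(n)$ be the set of the $n+1$ numbers $x$ for which $\pi(\theta(n,x))$ is smallest. For instance, with $\theta$ as above and $\pi=\mathrm{id}$ we get $S_{\mathrm{id}}(n)=\{0,\dots,n\}$.

**Step 2: see what evading gives in one column.** For $m\ge1$ let $T_m=\{(n,x):\pi(\theta(n,x))<m\}$, the set of the first $m$ points, and $T_{m,n}=\{x:(n,x)\in T_m\}$. Then $|T_m|=m$. The set $T_{m,n}$ is an initial segment of $\omega$ in the order given by $x\mapsto\pi(\theta(n,x))$. So if $y(n)\in T_{m,n}$ and $y(n)\notin S_\pi(n)$, then $T_{m,n}$ contains all of $S_\pi(n)$ and also $y(n)$, and therefore $|T_{m,n}|\ge n+2$.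

**Step 3: count.** Let $y$ evade $S_\pi$, say $y(n)\notin S_\pi(n)$ for all $n\ge n_0$. Fix $K\ge1$ and put $L=\max(n_0,K)$. The map $\pi\circ\theta$ is injective, so $|\pi[A_y]\cap m|$ is the number of $n$ with $y(n)\in T_{m,n}$. At most $L$ of these $n$ are below $L$. Each of the others satisfies $|T_{m,n}|\ge n+2>K$ by Step 2. The columns are disjoint and $|T_m|=m$, so there are at most $m/K$ of them. Altogether
$$|\pi[A_y]\cap m|\le L+\frac mK ,$$
so the upper density of $\pi[A_y]$ is at most $1/K$. As $K$ was arbitrary, $d(\pi[A_y])=0$. $\square$

**Proof of Theorem B(1).** We may assume $\mathrm{id}\in\Pi$: this adds at most one element, and $\mathrm{non}(\mathcal M)$ is infinite. By Lemma 3(a) with $h=h_1$, some $y$ evades all $S_\pi$, $\pi\in\Pi$. Then $A_y$ is infinite, and by Lemma 4, $d(\pi[A_y])=0$ for all $\pi\in\Pi$; with $\pi=\mathrm{id}$ this includes $d(A_y)=0$. $\square$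

## 7. Walsh vectors: each order spoils only a few

For series we look for building blocks with the same property: many possible choices, of which each permutation forbids few. A natural block is a finite set $P$ of $N$ indices with terms $\pm1/N$ whose sum is $0$. Such a block contributes $1$ to $\sum|a_p|$, and contributes $0$ to the sum once it is complete. The damage a permutation can do is measured by the partial sums of the block in the order in which $\pi$ lists $P$. For any *single* balanced choice of signs some order is terrible: list all plus signs first and reach $\frac12$. But there are many choices of signs.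

Here is the case $N=4$, $P=\{0,1,2,3\}$, with the three sign vectors
$$w_0=(+,-,+,-),\qquad w_1=(+,+,-,-),\qquad w_2=(+,-,-,+).$$
In the order $0,1,2,3$ the partial sums of $w_0/4$ are $\frac14,0,\frac14,0$, those of $w_1/4$ are $\frac14,\frac12,\frac14,0$, and those of $w_2/4$ are $\frac14,0,-\frac14,0$. Only $w_1$ reaches $\frac12$. In the order $0,2,1,3$ only $w_0$ reaches $\frac12$, and in the order $0,3,1,2$ only $w_2$ does. Each vector is spoiled by some order, and each of these orders spoils one vector. The point is that, for a given tolerance $\varepsilon$, the number of spoiled vectors is bounded independently of $N$.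

**Walsh functions.** Let $|P|=N=2^m$, identify $P$ with $(\mathbb Z/2)^m$, and for $u\in(\mathbb Z/2)^m$ let $w_u(p)=(-1)^{u\cdot p}$ with $u\cdot p=\sum_cu_cp_c$. If $u\ne0$, pick $c$ with $u_c=1$; adding the $c$-th unit vector to $p$ flips the sign of $w_u(p)$, so $\sum_pw_u(p)=0$. Since $w_uw_v=w_{u+v}$, different Walsh functions are orthogonal in $\mathbb R^P$. There are $N-1$ nonconstant ones. The example above is $m=2$.

**Lemma 5.** Let $|P|=N=2^m$, let $(w_i)_{i<N-1}$ be the nonconstant Walsh functions on $P$, put $z_i=w_i/N$, and write $z(S)=\sum_{p\in S}z(p)$ for $S\subseteq P$. Let $0<\varepsilon\le1$. For every linear order on $P$, the number of $i$ such that $|z_i(S)|>\varepsilon$ for some initial segment $S$ is at most $8/\varepsilon^3$, independently of $N$.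

*Proof.* **Step 1: for one fixed set $S$, few $i$ are bad.** The vectors $w_i/\sqrt N$ are orthonormal in $\mathbb R^P$. By Bessel's inequality applied to the indicator $1_S$,
$$\sum_iz_i(S)^2=\frac1N\sum_i\Big\langle\frac{w_i}{\sqrt N},1_S\Big\rangle^2\le\frac{|S|}N\le1. \tag{1}$$
Hence $|z_i(S)|>\varepsilon/2$ holds for at most $4/\varepsilon^2$ indices $i$.

Adding this up over all initial segments would give a bound of order $N/\varepsilon^2$, which says nothing about $N-1$ vectors. But consecutive initial segments differ by one point, which changes $z_i(S)$ by only $1/N$, so a few segments represent all of them.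

**Step 2: choose the representative segments.** Let $S_t$ be the initial segment of size $t$, let $q=\lceil2/\varepsilon\rceil$, and $t_j=\lfloor jN/q\rfloor$ for $0\le j\le q$. So $t_0=0$ and $t_q=N$, and for each $t<N$ there is $j<q$ with $t_j\le t<t_{j+1}$. Then
$$t-t_j\le t_{j+1}-1-t_j<\frac{(j+1)N}q-1-\Big(\frac{jN}q-1\Big)=\frac Nq ,$$
and since $|z_i(p)|=1/N$ for each $p$,
$$|z_i(S_t)-z_i(S_{t_j})|\le\frac{t-t_j}N\le\frac1q\le\frac\varepsilon2. \tag{2}$$

**Step 3: combine.** Suppose $|z_i(S_t)|>\varepsilon$ for some $t$. Then $t<N$, because $z_i(P)=0$. By (2), $|z_i(S_{t_j})|>\varepsilon/2$ for some $j<q$, and $j\ne0$ because $S_0=\emptyset$. There are $q-1\le2/\varepsilon$ such $j$, and for each of them at most $4/\varepsilon^2$ indices $i$ by Step 1. So at most $(2/\varepsilon)(4/\varepsilon^2)=8/\varepsilon^3$ indices $i$ are bad. $\square$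

## 8. Series built from blocks, and the unbounded family

Now put Walsh blocks on disjoint sets $P_0,P_1,\dots$ and let $y(n)$ say which vector to use on $P_n$. With tolerance $\varepsilon=2^{-n}$ on $P_n$, each $\pi$ forbids at most $8\cdot8^n$ values of $y(n)$, so $\Pi$ gives slaloms with the bound
$$h^*(n)=8^{n+1},$$
and Lemma 3(a) provides a $y$ evading all of them.

There is an obstacle. In Section 6 the columns were infinite, and every value of $y(n)$ made sense. Here $P_n$ is finite, so $y(n)$ names a vector only if $y(n)<|P_n|-1$, and Lemma 3 gives no control on the size of $y$. If we fix $|P_n|>\beta(n)$ in advance, the $y$ we get may satisfy $y(n)\ge\beta(n)$ for all $n$. If we wait for $y$ and then choose $\beta$ above it, we change the blocks, and with them the slaloms that $y$ was supposed to evade.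

The way out is that we need only *infinitely many* usable blocks, since each contributes $1$ to $\sum|a_p|$; on the other blocks we put zeros. And we can evade the slaloms for many $\beta$ at the same time. If $\beta$ runs through an unbounded family, then for some $\beta$ in it $y(n)<\beta(n)$ infinitely often. This costs a factor $\mathfrak b$ in the number of slaloms, which is harmless when $|\Pi|\ge\mathfrak b$. And when $|\Pi|<\mathfrak b$ we have Lemma 2.

**Lemma 6.** For each $\beta\in\omega^\omega$ there are $h^*$-slaloms $S_{\pi,\beta}$ ($\pi\in\mathrm{Sym}(\omega)$) and, for each $y\in\omega^\omega$ for which $D=\{n:y(n)<\beta(n)\}$ is infinite, a real sequence $a^{\beta,y}$ such that $\sum_p|a^{\beta,y}_p|=\infty$, $\sum_p\varphi(|a^{\beta,y}_p|)<\infty$, and: if $y$ evades $S_{\pi,\beta}$, then $\sum_ia^{\beta,y}_{\pi(i)}=0$.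

*Proof.* **Step 1: choose the blocks, depending only on $\beta$ and $\varphi$.** Since $N\varphi(1/N)=\varphi(1/N)/(1/N)\to0$, we can choose powers of two $N_n>\beta(n)$ with $N_n\varphi(1/N_n)\le2^{-n}$. Choose pairwise disjoint $P_n\subseteq\omega$ with $|P_n|=N_n$, and let $z_{n,i}$ ($i<N_n-1$) be the vectors of Lemma 5 on $P_n$. If $i<\beta(n)$ then $i\le\beta(n)-1\le N_n-2$, so $z_{n,i}$ is defined for all $i<\beta(n)$.

**Step 2: define the slaloms and bound them.** Let $S_{\pi,\beta}(n)$ be the set of $i<\beta(n)$ such that $|z_{n,i}(P_n\cap\pi[m])|>2^{-n}$ for some $m$. Since $P_n\cap\pi[m]=\{p\in P_n:\pi^{-1}(p)<m\}$, these sets are initial segments of $P_n$ in the order in which $\pi$ lists it ($p$ before $p'$ if $\pi^{-1}(p)<\pi^{-1}(p')$). Lemma 5 with $\varepsilon=2^{-n}$ gives $|S_{\pi,\beta}(n)|\le8\cdot8^n=h^*(n)$.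

**Step 3: define the sequence and check the sizes.** Let $a=a^{\beta,y}$ equal $z_{n,y(n)}$ on $P_n$ for $n\in D$, and $0$ elsewhere. On $P_n$ with $n\in D$ there are $N_n$ terms of absolute value $1/N_n$. So $\sum_p|a_p|=\sum_{n\in D}1=\infty$, and since $\varphi(0)=0$,
$$\sum_p\varphi(|a_p|)=\sum_{n\in D}N_n\varphi(1/N_n)\le\sum_n2^{-n}<\infty .$$

**Step 4: show that the $\pi$-rearrangement sums to $0$.** Let $y(n)\notin S_{\pi,\beta}(n)$ for all $n\ge n_0$. Given $\eta>0$, take $n_1\ge n_0$ with $\sum_{n\ge n_1}2^{-n}<\eta$. Let $m$ be so large that $\pi[m]\supseteq\bigcup_{n<n_1}P_n$. Then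
$$\sum_{i<m}a_{\pi(i)}=\sum_{p\in\pi[m]}a_p=\sum_{n\in D}z_{n,y(n)}(P_n\cap\pi[m]), \tag{3}$$
where only finitely many terms on the right are nonzero. For $n\in D$ with $n<n_1$, the block is complete and the term is $z_{n,y(n)}(P_n)=0$. For $n\in D$ with $n\ge n_1$ we have $y(n)<\beta(n)$ and $y(n)\notin S_{\pi,\beta}(n)$, so by the definition of $S_{\pi,\beta}(n)$ the term has absolute value at most $2^{-n}$. Hence the sum (3) has absolute value at most $\sum_{n\ge n_1}2^{-n}<\eta$ for all large $m$. $\square$

**Proof of Theorem B(2).** **Step 1: reduce to an arbitrary common sum.** As before we may assume $\mathrm{id}\in\Pi$. It suffices to find a conditionally convergent series with $\sum\varphi(|a_n|)<\infty$ whose sum $s_0$ is the same under all $\pi\in\Pi$. Replacing $a_0$ by $a_0+(s-s_0)$ changes every rearranged sum by $s-s_0$, and leaves conditional convergence and $\sum\varphi(|a_n|)<\infty$ intact, since only one term changes.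

**Step 2: the case $|\Pi|<\mathfrak b$, by sparse supports.** Some $g$ satisfies $f_\pi\le^*g$ for all $\pi\in\Pi$, with $f_\pi$ from Lemma 2. The series $a^g$ of Lemma 2 is as required.

**Step 3: the case $\mathfrak b\le|\Pi|$, by blocks.** Let $\mathcal B\subseteq\omega^\omega$ be an unbounded family with $|\mathcal B|=\mathfrak b$. The family $\{S_{\pi,\beta}:\pi\in\Pi,\ \beta\in\mathcal B\}$ of $h^*$-slaloms has size at most $|\Pi|\cdot\mathfrak b=|\Pi|<\mathrm{non}(\mathcal M)$. By Lemma 3(a) a single $y$ evades all of them. As $\mathcal B$ is unbounded, $y$ does not bound it: there is $\beta\in\mathcal B$ with $y(n)<\beta(n)$ for infinitely many $n$. For this $\beta$ the sequence $a=a^{\beta,y}$ of Lemma 6 is defined, with $\sum|a_p|=\infty$ and $\sum\varphi(|a_p|)<\infty$. Since $y$ evades $S_{\pi,\beta}$ for every $\pi\in\Pi$, we get $\sum_ia_{\pi(i)}=0$ for every $\pi\in\Pi$. With $\pi=\mathrm{id}$ this says that the series itself converges to $0$, so it is conditionally convergent. $\square$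

All three parts of Theorem B are proved, and with them Theorem A, by the derivation in Section 2.

## 9. Counting sets and series: the dual cardinals

The lemmas of the previous sections attach objects to single permutations and single functions, without reference to a family $\Pi$. This is why the same lemmas give Theorem C, with (F2) in place of (F1) and with $\mathfrak d$ in place of $\mathfrak b$.

**Proof of Theorem C.** **Step 1: the lower bounds $\mathfrak{dd}^\perp,\mathfrak{rr}^\perp\ge\mathrm{cov}(\mathcal M)$, from generic permutations.** Let fewer than $\mathrm{cov}(\mathcal M)$ infinite coinfinite sets $A$ with density (respectively conditionally convergent series $a$) be given. By Lemma 1 the complements of the sets $G_A$ (respectively $H_a$) are meager, and by (F3) fewer than $\mathrm{cov}(\mathcal M)$ meager sets do not cover $\mathrm{Sym}(\omega)$. So there is a $\pi$ in all the $G_A$ (respectively $H_a$). It destroys the density (respectively the convergence) in every case, and the given family does not have the required property.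

**Step 2: $\mathfrak{dd}^\perp\le\mathrm{cov}(\mathcal M)$, from graphs in the grid.** Take $Y$ from Lemma 3(b) for $h=2h_1$, and let $\mathcal A=\{A_y:y\in Y,\ d(A_y)=0\}$. The members of $\mathcal A$ are infinite, coinfinite because they have density $0$, and $|\mathcal A|\le\mathrm{cov}(\mathcal M)$. Given $\pi$, the function $n\mapsto S_\pi(n)\cup S_{\mathrm{id}}(n)$ is a $2h_1$-slalom, so some $y\in Y$ evades it and hence evades both $S_\pi$ and $S_{\mathrm{id}}$. By Lemma 4, $d(A_y)=0=d(\pi[A_y])$; in particular $A_y\in\mathcal A$.

**Step 3: $\mathfrak{rr}^\perp\le\mathrm{cov}(\mathcal M)$ when $\mathrm{cov}(\mathcal M)=\mathfrak d$, from sparse series.** By (F3), $\mathrm{cov}(\mathcal M)\le\mathfrak d$, so this case and the next are the only ones. (Here any admissible $\varphi$ will do, for instance $\varphi(t)=t^2$.) Let $\mathcal D$ be a dominating family of size $\mathfrak d$, and take the series $a^g$, $g\in\mathcal D$, of Lemma 2. Given $\pi$, some $g\in\mathcal D$ has $f_\pi\le^*g$, so $\pi$ preserves the sum of $a^g$.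

**Step 4: $\mathfrak{rr}^\perp\le\mathrm{cov}(\mathcal M)$ when $\mathrm{cov}(\mathcal M)<\mathfrak d$, from blocks.** Take $Y$ from Lemma 3(b) for $h=2h^*$. Since $|Y|\le\mathrm{cov}(\mathcal M)<\mathfrak d$, the family $Y$ is not dominating. So there is a *single* $\beta$ such that $\beta\le^*y$ fails for every $y\in Y$; that is, $y(n)<\beta(n)$ for infinitely many $n$, for every $y\in Y$. Thus $a^{\beta,y}$ is defined for every $y\in Y$. Consider the family of those $a^{\beta,y}$, $y\in Y$, whose series converges to $0$ in the natural order. They are conditionally convergent, since $\sum_p|a^{\beta,y}_p|=\infty$, and there are at most $\mathrm{cov}(\mathcal M)$ of them. Given $\pi$, the function $n\mapsto S_{\pi,\beta}(n)\cup S_{\mathrm{id},\beta}(n)$ is a $2h^*$-slalom, so some $y\in Y$ evades it. By Lemma 6, $a^{\beta,y}$ sums to $0$ in the natural order, so it belongs to the family, and it also sums to $0$ when rearranged by $\pi$. So $\pi$ preserves the sum of a member of the family.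

Steps 1 and 2 give $\mathfrak{dd}^\perp=\mathrm{cov}(\mathcal M)$, and Steps 1, 3 and 4 give $\mathfrak{rr}^\perp=\mathrm{cov}(\mathcal M)$. $\square$
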